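\title{A rigid reflection group without a polynomial separating algebra}

\begin{abstract}
Let a finite group $G$ act linearly and faithfully on a $d$-dimensional vector space over an algebraically closed field. A set of polynomial invariants that separates the orbits has at least $d$ elements. A conjecture posed in the work of Dufresne and Jeffries predicts that $d$ invariants suffice exactly when $G$ is a rigid reflection group, that is, when all its isotropy subgroups are generated by reflections. We prove that $d$ separating invariants force rigidity in every characteristic and that the converse holds when $|G|$ is invertible. The converse fails in every prime characteristic $p$ and every dimension $d\ge 6$: we construct a rigid reflection group isomorphic to $(\mathbb Z/p)^5$ that has no separating set of size $d$. The obstruction is a class in the third local cohomology that is fixed by Frobenius. It leads to a further necessary condition, on the extension of $\mathbb F_p$-valued characters of point stabilizers.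
\end{abstract}

\section{Introduction}

Let $\Bbbk$ be an algebraically closed field, $V$ a $\Bbbk$-vector space of dimension $d$, and $G\subseteq GL(V)$ a finite subgroup. The group acts on the ring $S=\Bbbk[V]=\operatorname{Sym}(V^*)$ of polynomial functions by $(g\cdot f)(v)=f(g^{-1}v)$. We write $R=S^G$ for the ring of invariants and $V/G=\operatorname{Spec}R$. The ring $R$ is a finitely generated $\Bbbk$-algebra, $S$ is a finite $R$-module, and the closed points of $V/G$ are the $G$-orbits in $V$. In particular invariants tell orbits apart: if $f\in S$ is $0$ on one orbit and $1$ on another, then so is the invariant $\prod_{g\in G}g\cdot f$.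

\begin{definition}
A subset $\Sigma\subseteq R$ is a \emph{separating set} if, whenever $u,v\in V$ satisfy $f(u)\ne f(v)$ for some $f\in R$, they satisfy $s(u)\neq s(v)$ for some $s\in\Sigma$. A \emph{separating algebra} is a subalgebra of $R$ that is a separating set, and a \emph{polynomial separating algebra} is a separating algebra that is isomorphic to a polynomial ring.
\end{definition}

Thus $f_1,\dots,f_e\in R$ separate exactly when the map $(f_1,\dots,f_e)\colon V/G\to\mathbb A^e$ is injective on closed points. This forces $e\ge d$, and the extreme case $e=d$ occurs exactly when a polynomial separating algebra exists (Proposition~\ref{prop:frob}). The symmetric group permuting $d$ coordinates is such a case in every characteristic: the $d$ elementary symmetric functions are the coefficients of the monic polynomial whose roots are the coordinates, so they determine the orbit. Separation asks less than generation. In characteristic $p$ the $p$-th powers of separating invariants still separate, because $p$-th roots in $\Bbbk$ are unique; already for the trivial group on a line, $\Bbbk[x^p]$ is a separating algebra. One therefore expects the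 existence of $d$ separating invariants to depend on the geometry of the action rather than on the fine structure of $R$.

\begin{definition}
A \emph{reflection} is a non-identity element of $GL(V)$ of finite order that fixes a hyperplane pointwise, and a \emph{reflection group} is a subgroup of $GL(V)$ generated by the reflections it contains. For a subspace $W\subseteq V$, the \emph{isotropy subgroup} is $G_W=\{g\in G: gw=w\text{ for all }w\in W\}$. The group $G$ is a \emph{rigid reflection group} if $G$ and all its isotropy subgroups $G_W$ are reflection groups.
\end{definition}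

The following conjecture is posed in \cite{DJ}.

\begin{quote}
\textbf{Conjecture.} There exists a separating set of size $d$ (that is, there exists a polynomial separating algebra) if and only if $G$ is a rigid reflection group.
\end{quote}

One implication holds in every characteristic, and both hold when the characteristic does not divide the group order.

\begin{theorem}\label{thm:rigid}
Let $\Bbbk$ have any characteristic. If a polynomial separating algebra exists, then $G$ is a rigid reflection group. If $|G|\in\Bbbk^\times$, the converse holds.
\end{theorem}

For example, in characteristic other than $2$ the group $\{\pm1\}$ on $\Bbbk^2$ contains no reflection, so no two invariants separate its orbits, while the three generators $x^2,xy,y^2$ do. In characteristic $p$ a polynomial separating algebra is also strictly easier to have than a polynomial ring of invariants (Proposition~\ref{prop:strict} below), and one may hope that the gain is just large enough to make rigidity sufficient. It is not.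

\begin{theorem}\label{thm:main}
Let $\operatorname{char}\Bbbk=p>0$ and $d\ge6$. There is a rigid reflection group $G\cong(\mathbb Z/p)^5$ in $GL_d(\Bbbk)$ for which no polynomial separating algebra (equivalently, no separating set of size $d$) exists. For $p=2$ the group is given explicitly in Example~\ref{ex:p2}.
\end{theorem}

The conjecture is therefore false. The reason is a second necessary condition, which rigidity does not imply. For a subgroup $H\le G$ let $V^H$ be its fixed subspace and $H_v$ the stabilizer in $H$ of a point $v\in V$.

\begin{theorem}\label{thm:extend}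
Let $\operatorname{char}\Bbbk=p>0$ and suppose that a polynomial separating algebra exists. Let $H$ be an isotropy subgroup with $\operatorname{codim}V^H\ge3$. Let
\[\varphi\colon\bigcup_{v\in V\setminus V^H}H_v\longrightarrow\mathbb F_p\]
be invariant under $H$-conjugation and restrict to a homomorphism on each $H_v$. Then $\varphi$ extends uniquely to a homomorphism $H\to\mathbb F_p$.
\end{theorem}

\begin{proposition}\label{prop:strict}
For every prime $p$ there is, in characteristic $p$, a group with a polynomial separating algebra whose invariant ring is not polynomial. Hence, in characteristic $p$, both implications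
\[\Bbbk[V]^G\text{ polynomial}\ \Longrightarrow\ \text{a polynomial separating algebra exists}\ \Longrightarrow\ G\text{ rigid}\]
are strict.
\end{proposition}

The first implication holds because $R$ is a separating algebra, and the second is Theorem~\ref{thm:rigid}. Strictness of the second is Theorem~\ref{thm:main}.

One picture lies behind all three theorems. If $A$ is a polynomial separating algebra, then a fixed power $r^q$ of every invariant $r$ lies in $A$, so $V/G$ and the smooth variety $\operatorname{Spec}A=\mathbb A^d$ differ only by a purely inseparable map and have the same \'etale topology. Near a smooth point, removing a closed set of codimension at least $2$ creates no \'etale covers; this forces isotropy subgroups to be \emph{generated} by reflections. Removing a closed set of codimension at least $3$ creates no second cohomology with coefficients in $\mathbb F_p$; this constrains the \emph{relations} among the reflections. The group in Theorem~\ref{thm:main} is generated by six reflections with $s_1s_2\cdots s_6=1$, and the stabilizers of the points not fixed by all of $G$ are too small to see this relation.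

The proof of Theorem~\ref{thm:main} (Sections~\ref{sec:lc}--\ref{sec:main}) needs no \'etale cohomology: it is a computation with \v Cech cocycles, and Example~\ref{ex:model} carries it out by hand one cohomological degree lower. Theorems~\ref{thm:rigid} and~\ref{thm:extend} are proved in Sections~\ref{sec:local} and~\ref{sec:extend}.

\section{Polynomial separating algebras and $p$-th powers}\label{sec:frob}

\begin{proposition}\label{prop:frob}
\begin{enumerate}
\item[(i)] A separating set of size $d$ exists if and only if a polynomial separating algebra exists, and such an algebra has exactly $d$ variables.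
\item[(ii)] If $A$ is a polynomial separating algebra, there is a number $q$, a power of $p$ in characteristic $p$ and $q=1$ in characteristic $0$, such that $r^q\in A$ for all $r\in R$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $X=V/G$, an irreducible variety of dimension $d$. By the theorem on fiber dimension, a morphism of varieties that is injective on closed points has an image whose closure has the dimension of the source.

(i) If $f_1,\dots,f_d$ separate, then $X\to\mathbb A^d$ is injective on closed points, so its image is dense and the $f_i$ are algebraically independent. Then $\Bbbk[f_1,\dots,f_d]$ is a polynomial separating algebra. Conversely, let $A=\Bbbk[f_1,\dots,f_e]$ be a separating algebra with algebraically independent generators. Then $e\le d$ because $\Bbbk(V)$ has transcendence degree $d$. The values of the $f_i$ at a point determine the values of all elements of $A$, so the $f_i$ separate, $X\to\mathbb A^e$ is injective on closed points, and $e\ge d$.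

(ii) The morphism $X\to\operatorname{Spec}A=\mathbb A^d$ is dominant and injective on closed points, and both sides are irreducible of dimension $d$. So $\operatorname{Frac}R$ is finite over $\operatorname{Frac}A$. A general fiber has as many points as the separable degree of this extension \cite[Thm.~4.6]{Hum}, so the extension is purely inseparable. Given $r\in R$, choose $q$ with $r^q\in\operatorname{Frac}A$ and write $r^q=b/c$ with $b,c\in A$ coprime, as we may because $A$ is a unique factorization domain. We show that $c$ is a unit. Suppose that $\pi$ is a prime factor of $c$. The equation $b=cr^q$ holds in $R$, so $b$ vanishes on the zero set $X_\pi$ of $\pi$ in $X$. If $X_\pi\neq\emptyset$, it has dimension $d-1$ by Krull's principal ideal theorem, and it maps injectively into the common zero set of $\pi$ and $b$ in $\mathbb A^d$, which has dimension at most $d-2$ since $\pi\nmid b$. This is impossible. If $X_\pi=\emptyset$, then $\pi$ is a unit of $R\subseteq S$, hence a nonzero constant, and not a prime of $A$. So $r^q\in A$. Finally, choose $q$ to work for finitely many algebra generators of $R$; in characteristic $p$ the map $r\mapsto r^q$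 is a ring homomorphism, so this $q$ works for all $r$.
\end{proof}

In characteristic $0$, part (ii) says $A=R$. In characteristic $p$ the room between $A$ and $R$ is real, as the next proof shows: there $R$ is a singular hypersurface whose equation becomes $f^p\in A$ after a change of generators.

\begin{proof}[Proof of Proposition~\ref{prop:strict}]
Only the first sentence remains to be proved. Let $V=\Bbbk^2\oplus\Bbbk^2$ with coordinates $x_1,x_2,y_1,y_2$, and let $P\subset GL_4(\Bbbk)$ be the group of maps $(x,y)\mapsto(x+My,y)$ with $M\in\operatorname{Mat}_2(\mathbb F_p)$ symmetric. It has order $p^3$.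

\emph{Invariants.} Let $N(t)=\prod_{a,b\in\mathbb F_p}(t+ay_1+by_2)$. The identity $\prod_{a\in\mathbb F_p}(T+aY)=T^p-Y^{p-1}T$, applied first with $Y=y_1$ to get the additive polynomial $Q(t)=t^p-y_1^{p-1}t$ and then with $T=Q(t)$, $Y=Q(y_2)$, gives
\begin{equation}\label{eq:N}
N(t)=t^{p^2}+c_1t^p+c_0t,\qquad c_1\in\Bbbk[y_1,y_2],\quad c_0=(y_1y_2^p-y_1^py_2)^{p-1}.
\end{equation}
Put $N_i=N(x_i)$ and $f=\sum_{i=1}^2(x_iy_i^p-x_i^py_i)$. The substitution $x\mapsto x+My$ permutes the factors of $N_i$, and it changes $f$ by $\sum_{i,j}M_{ij}(y_jy_i^p-y_j^py_i)=(M_{12}-M_{21})(y_2y_1^p-y_2^py_1)=0$. So $y_i,N_i,f$ are invariant. Since $f^p=\sum_i(x_i^py_i^{p^2}-x_i^{p^2}y_i^p)$ and $N(y_i)=0$, that is, $y_i^{p^2}+c_1y_i^p=-c_0y_i$, we get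
\begin{equation}\label{eq:hyp}
f^p+y_1^pN_1+y_2^pN_2=\sum_{i=1}^2\bigl(x_i^p(y_i^{p^2}+c_1y_i^p)+c_0x_iy_i^p\bigr)=c_0f.
\end{equation}

\emph{The invariant ring is a singular hypersurface.} Let $R'=\Bbbk[y_1,y_2,N_1,N_2,f]$ and
\[\Psi=T^p+y_1^pn_1+y_2^pn_2-c_0T\in\Bbbk[y_1,y_2,n_1,n_2,T].\]
The polynomial $\Psi$ is linear in $n_1$ with coefficient $y_1^p$, and its remaining part is not divisible by $y_1$ because of the term $T^p$; so $\Psi$ is irreducible. Each $x_i$ is a root of the monic polynomial $N(t)-N_i$, so $S$ is integral over $\Bbbk[y_1,y_2,N_1,N_2]$ and $\dim R'=4$. By \eqref{eq:hyp}, $R'$ is the coordinate ring of the hypersurface $\Psi=0$. At a singular point $\partial\Psi/\partial n_i=y_i^p$ vanishes for $i=1,2$; then $c_0=0$ and $\Psi=0$ forces $T=0$. So the singular locus has dimension at most $2$, that is, codimension at least $2$, and a hypersurface with this property is normal by Serre's criterion.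

The field $\Bbbk(V)$ has degree $p^4$ over $L=\Bbbk(y_1,y_2,N_1,N_2)$: at most $p^4$ since each $x_i$ has degree at most $p^2$, and at least $p^4$ since $L$ is fixed by the $p^4$ maps $(x,y)\mapsto(x+My,y)$ with $M\in\operatorname{Mat}_2(\mathbb F_p)$ arbitrary. By Gauss's lemma $f$ has degree $p$ over $L$. Hence $[\Bbbk(V):\operatorname{Frac}R']=p^3=|P|$, and $\operatorname{Frac}R'=\Bbbk(V)^P$. Since $S^P$ is integral over the normal ring $R'$ and lies in its fraction field, $S^P=R'$. The partial derivatives of $\Psi$ are $y_i^p$, $-c_0$ and $-T\,\partial c_0/\partial y_i$, and they all vanish at the origin. So $S^P$ is not regular, and it is not a polynomial ring.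

\emph{A polynomial separating algebra.} The form $c_0$ has degree $p^2-1>2p-2$, so each of its monomials is divisible by $y_1^p$ or $y_2^p$, and $c_0=uy_1^p+vy_2^p$ with $u,v\in\Bbbk[y_1,y_2]$; for $p=2$ one can take $u=y_2$, $v=y_1$. Put $N_1'=N_1-uf$, $N_2'=N_2-vf$ and $A=\Bbbk[y_1,y_2,N_1',N_2']$. Then $S^P=A[f]$, and \eqref{eq:hyp} reads $f^p=-(y_1^pN_1'+y_2^pN_2')\in A$. So $S^P$ is integral over $A$, whence $\dim A=4$ and the four generators of $A$ are algebraically independent. Their values at a point determine the value of $f^p$, hence of $f$, hence of every invariant.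
\end{proof}

\section{Frobenius on local cohomology, and a model case}\label{sec:lc}

To prove that no polynomial separating algebra exists we need a property of polynomial rings that survives the passage from $r$ to $r^q$. It concerns the action of Frobenius on local cohomology.

Let $C$ be a Noetherian ring and $I=(f_1,\dots,f_n)$. The local cohomology $H^i_I(C)$ is the $i$-th cohomology of the \v Cech complex
\[0\to C\to\bigoplus_iC_{f_i}\to\bigoplus_{i<j}C_{f_if_j}\to\cdots\to C_{f_1\cdots f_n}\to0 ,\]
which starts in degree $0$. It depends only on the radical of $I$, and each of its elements is killed by a power of $I$. If $C$ is a domain, the top cohomology $H^n_I(C)$ is the quotient of $C_{f_1\cdots f_n}$ by the sum of the $n$ localizations in which one $f_i$ is omitted. In characteristic $p$ the map $c\mapsto c^p$ on each term is additive and commutes with the differentials, so it induces an additive map $F$ on $H^i_I(C)$. For an ideal $J$, let $J^{[p]}$ be the ideal generated by the $p$-th powers of the elements of $J$.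

\begin{lemma}\label{lem:F}
Let $C$ be a regular Noetherian domain of characteristic $p$ and $I\neq0$ an ideal. If $\eta\in H^i_I(C)$ satisfies $F\eta=\eta$, then $\eta=0$.
\end{lemma}

\begin{proof}
For a $C$-module $M$ let $F^*M=M\otimes_{C}C$, where the tensor product is taken along the Frobenius map $C\to C$ and $C$ acts through the right factor. Since $C$ is regular, Frobenius is flat by Kunz's theorem, so $F^*$ is exact. (For a polynomial ring over $\Bbbk$, the only case needed for Theorem~\ref{thm:main}, this is visible: $C$ is free over $C^p$ on the monomials with all exponents less than $p$.) The maps $F^*(C_f)\to C_f$, $m\otimes c\mapsto m^pc$, are isomorphisms and identify $F^*$ of the \v Cech complex with the \v Cech complex. By exactness $F^*H^i_I(C)\cong H^i_I(C)$, with $\eta\otimes1\mapsto F\eta$. Let $J=\operatorname{Ann}\eta$. Applying $F^*$ to the injection $C/J\to H^i_I(C)$, $1\mapsto\eta$, gives an injection $C/J^{[p]}\to H^i_I(C)$, $1\mapsto F\eta$. So $\operatorname{Ann}(F\eta)=J^{[p]}$, and $F\eta=\eta$ gives $J=J^{[p]}$. If $\eta\ne0$, then $J$ lies in a maximal ideal $\mathfrak m$, and $J=J^{[p]}$ yields $J\subseteq\mathfrak m^{p^e}$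 for all $e$ by induction. Krull's intersection theorem gives $J=0$. But $J$ contains a power of $I$, which is nonzero in the domain $C$.
\end{proof}

If $\ell\in R$ is nonzero, then $(S_\ell)^G=R_\ell$, and if $A$ and $q$ are as in Proposition~\ref{prop:frob}, then $\ell^q\in A$ and
\begin{equation}\label{eq:loc}
r\in R_\ell\ \Longrightarrow\ r^q\in A_{\ell^q}.
\end{equation}
The following example contains the whole method.

\begin{example}\label{ex:model}
Let $G=\langle\sigma\rangle\cong\mathbb Z/p$ act on $\Bbbk^4$ by $\sigma(x_1,x_2,y_1,y_2)=(x_1+y_1,x_2+y_2,y_1,y_2)$. We show directly that there is no polynomial separating algebra. Since $\sigma\cdot x_i=x_i-y_i$, the functions $a_i=-x_i/y_i\in S_{y_i}$ satisfy $\sigma a_i-a_i=1$. No polynomial $\alpha$ satisfies $\sigma\alpha-\alpha=1$, because $\sigma$ fixes the origin and the left side vanishes there. The failure of $a_1$ and $a_2$ to glue is measured by the invariant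
\[c=a_1-a_2=\frac{x_2y_1-x_1y_2}{y_1y_2}\in R_{y_1y_2}.\]
Each $a_i^p-a_i$ is invariant, since $\sigma$ changes it by $1^p-1=0$, so it lies in $R_{y_i}$, and $c^p-c=(a_1^p-a_1)-(a_2^p-a_2)$.

Suppose that $A$ is a polynomial separating algebra, and put $L_i=y_i^q$. By \eqref{eq:loc}, $c^q\in A_{L_1L_2}$ and $(c^q)^p-c^q\in A_{L_1}+A_{L_2}$. So the class of $c^q$ in $H^2_{(L_1,L_2)}(A)$ is fixed by $F$, and Lemma~\ref{lem:F} gives $c^q=b_1-b_2$ with $b_i\in A_{L_i}$. Then $\alpha=a_1^q-b_1=a_2^q-b_2$ lies in $S_{y_1}\cap S_{y_2}=S$. The $b_i$ are invariant, so $\sigma\alpha-\alpha=(\sigma a_1-a_1)^q=1$, which is impossible.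

The same lines with $R$ in place of $A$ and $q=1$ show that the class of $c$ in $H^2_{(y_1,y_2)}(R)$ is nonzero and fixed by $F$. So Lemma~\ref{lem:F} fails without regularity.
\end{example}

The group in the example contains no reflection, so it does not contradict the conjecture. In a rigid reflection group the stabilizers of points get in the way: a function $a$ with $ga-a=\chi(g)$ can exist near a point $v$ only if the character $\chi$ vanishes on $G_v$. The remedy is to use different characters $\chi_i$ on different open sets. Their differences may vanish on all stabilizers over the overlaps, and there the functions exist. This shifts the construction up by one degree, from two open sets and $H^2$ to three open sets and $H^3$.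

\section{The group}\label{sec:group}

Let $p=\operatorname{char}\Bbbk>0$. We look for a group of maps $(x,y)\mapsto(x+My,y)$, with $M$ in a finite additive group of matrices. Such a map is a reflection exactly when $M$ has rank one, say $My=\ell(y)u$ for a nonzero linear form $\ell$ and a nonzero vector $u$. We want the fixed space $\{y=0\}$ to have codimension $3$, so $y\in\Bbbk^3$, and we want one relation that involves all generating reflections.

Rigidity is not automatic. Take $x\in\Bbbk^2$, $y\in\Bbbk^3$ and $M_ay=(a_1y_1+a_3y_3,\ a_2y_2+a_3y_3)$ for $a\in\mathbb F_p^3$. This group is generated by three reflections, but the stabilizer of a point with $y=(1,1,-1)$ consists of the elements with $a_1=a_2=a_3$, and for these $M_a$ has rank $2$ or $0$. To prevent such accidents we take $x\in\Bbbk^3$, so that $M$ can be invertible, and we require that it be invertible unless it is forced not to be.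

We need linear forms $\ell_1,\dots,\ell_6$ on $\Bbbk^3$ and vectors $u_1,\dots,u_6\in\Bbbk^3$. For $a\in\mathbb F_p^6$ define $M_a\in\operatorname{Mat}_3(\Bbbk)$ by $M_ay=\sum_ia_i\ell_i(y)u_i$. The conditions are:
\begin{enumerate}
\item[(a)] any three of the $\ell_i$ are linearly independent;
\item[(b)] $M_{\mathbf 1}=0$ for $\mathbf 1=(1,\dots,1)$, that is, $\sum_{i=1}^6\ell_i(y)u_i=0$ for all $y$;
\item[(c)] if no value occurs four or more times among $a_1,\dots,a_6$, then $M_a$ is invertible.
\end{enumerate}
Let $\Lambda\colon\Bbbk^3\to\Bbbk^6$, $y\mapsto(\ell_i(y))_i$, let $U\colon\Bbbk^6\to\Bbbk^3$, $e_i\mapsto u_i$, and let $D_a=\operatorname{diag}(a_1,\dots,a_6)$. Then $M_a=UD_a\Lambda$, and (b) says $U\Lambda=0$.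

\begin{lemma}\label{lem:exist}
Forms $\ell_i$ and vectors $u_i$ satisfying (a), (b), (c) exist.
\end{lemma}

\begin{proof}
Let $C\subset\Bbbk^6$ be a $3$-dimensional subspace. Choose $\Lambda$ injective with image $C$ and $U$ surjective with kernel $C$, and let $\ell_i$ and $u_i$ be the corresponding forms and vectors. Then (b) holds. Condition (a) says that $C$ meets each of the $20$ subspaces $\{c_i=c_j=c_k=0\}$ only in $0$. The matrix $M_a=UD_a\Lambda$ is singular exactly when some nonzero $c\in C$ has $D_ac\in C$, and then either $c$ is an eigenvector of $D_a$, or $c$ and $D_ac$ span a plane contained in $C$. For $a$ as in (c), the eigenspaces of $D_a$ have dimension at most $3$. So it suffices to find $C$ in the Grassmannian $\operatorname{Gr}(3,6)$, which has dimension $9$, outside finitely many sets of the following two kinds.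

First, for a subspace $E$ with $\dim E\le3$, the set of $C$ with $C\cap E\ne0$. It is the image of the variety of pairs $([c],C)$ with $c\in E\cap C$. This variety maps to $\mathbb P(E)$ with fibers $\operatorname{Gr}(2,5)$, so it has dimension at most $2+6=8$. Second, for fixed $a$, the set of $C$ that contain an independent pair $c,D_ac$. It is the image of a variety of pairs $([c],C)$ that maps to an open subset of $\mathbb P^5$, and the fibers, the $3$-spaces containing a given plane, are copies of $\mathbb P^3$. The dimension is at most $5+3=8$. Finitely many sets of dimension at most $8$ do not cover $\operatorname{Gr}(3,6)$.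
\end{proof}

\begin{example}\label{ex:p2}
Let $p=2$ and $\mathbb F_4=\{0,1,\omega,\omega^2\}\subset\Bbbk$. Let $\ell_1,\dots,\ell_6$ have coefficient rows
\[(1,0,0),\ (0,1,0),\ (0,0,1),\ (1,1,1),\ (1,\omega,\omega^2),\ (1,\omega^2,\omega),\]
and let $u_i=\bar\ell_i^{\,T}$, where the bar squares each coefficient. The last three rows form the matrix $B=(\omega^{ij})_{0\le i,j\le2}$, and the $(j,k)$ entry of $\bar B^TB$ is $\sum_{i=0}^2\omega^{i(k-j)}$, which is $3=1$ for $j=k$ and $1+\omega+\omega^2=0$ otherwise. So $\bar B^TB$ is the identity matrix $I_3$, and $M_{\mathbf 1}=I_3+\bar B^TB=0$, which is (b). The determinant of three of the six rows is $1$, an entry of $B$, a $2\times2$ minor of $B$, or $\det B$. The matrix $B$ is invertible with nonzero entries, and its $2\times2$ minors are $\det B$ times the entries of $B^{-1}=\bar B^T$, which are nonzero. This is (a). In (c), the vector $a$ is the indicator of a $3$-element set $I$, and $M_a=\bar L_I^TL_I$, where $L_I$ is the invertible matrix with rows $\ell_i$, $i\in I$.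
\end{example}

From now on fix data satisfying (a), (b), (c). The \emph{support} of $b\in\mathbb F_p^6$ is the set of $i$ with $b_i\ne0$.

\begin{lemma}\label{lem:kernel}
Any two of the $u_i$ are linearly independent. If $M_a$ is not invertible, then $M_a=M_b$ for some $b\in a+\mathbb F_p\mathbf 1$ whose support has at most two elements, and $\ker M_a=\bigcap_{i\in\operatorname{supp}b}\ker\ell_i$. In particular $M_a=0$ if and only if $a\in\mathbb F_p\mathbf 1$.
\end{lemma}

\begin{proof}
By (c), $M_{(1,1,1,0,0,0)}$ is invertible, so $U$ is surjective and $\dim\ker U=3$. By (b), $\ker U$ contains the image of $\Lambda$, which has dimension $3$ by (a); so the two are equal. A nontrivial linear relation between $u_i$ and $u_j$ is a nonzero element of $\ker U$ with four zero coordinates. It equals $\Lambda y$ for some $y\ne0$ at which four of the forms vanish, contrary to (a).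

If $M_a$ is not invertible, then by (c) some value $\lambda$ occurs at least four times in $a$. Put $b=a-\lambda\mathbf 1$. Then $M_a=M_b$ by (b), and $M_by=\sum_{i\in\operatorname{supp}b}b_i\ell_i(y)u_i$ is a combination of at most two independent vectors. It vanishes exactly when $\ell_i(y)=0$ for all $i\in\operatorname{supp}b$. Since no $\ell_i$ is zero, $M_a=0$ forces $b=0$.
\end{proof}

Let $d\ge6$, let $V=\Bbbk^3\oplus\Bbbk^3\oplus\Bbbk^{d-6}$ with points $(x,y,z)$, and define
\[g_a(x,y,z)=(x+M_ay,\,y,\,z),\qquad G=\{g_a:a\in\mathbb F_p^6\}.\]
Since $g_ag_{a'}=g_{a+a'}$, Lemma~\ref{lem:kernel} gives $G\cong\mathbb F_p^6/\mathbb F_p\mathbf 1\cong(\mathbb Z/p)^5$. We regard $\ell_i$ as the form $\ell_i(y)$ on $V$; it is $G$-invariant. The element $s_i=g_{e_i}$ has order $p$ and, as $u_i\neq0$, fixes exactly the hyperplane $\ell_i=0$. So $G$ is generated by the reflections $s_1,\dots,s_6$, and (b) is the relation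
\begin{equation}\label{eq:rel}
s_1s_2\cdots s_6=1.
\end{equation}

\begin{proposition}\label{prop:group}
The group $G$ is a rigid reflection group. If $v=(x,y,z)$ with $y\ne0$, then $G_v$ is generated by the $s_k$ with $\ell_k(v)=0$.
\end{proposition}

\begin{proof}
Let $W\subseteq V$ be a subspace and $Y$ its projection to the $y$-space. Then $G_W=\{g_a:M_aY=0\}$. If $Y=0$, then $G_W=G$. Let $Y\neq0$ and $g_a\in G_W$. Then $M_a$ is not invertible, so $g_a=g_b=\prod_is_i^{b_i}$ with $b$ as in Lemma~\ref{lem:kernel}, and $Y\subseteq\ker M_a$ means that $\ell_i$ vanishes on $Y$ for each $i\in\operatorname{supp}b$. These $s_i$ lie in $G_W$. So $G_W$ is generated by the $s_i$ with $\ell_i|_Y=0$. The case $W=\Bbbk v$ gives the second statement.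
\end{proof}

In the projective plane of directions $[y]$ the forms $\ell_i$ define six lines, no three through one point. The stabilizer is trivial off the lines, $\langle s_k\rangle$ at a point on the $k$-th line only, and $\langle s_j,s_k\rangle$ where two lines cross.

\section{No polynomial separating algebra}\label{sec:main}

Because of \eqref{eq:rel}, no homomorphism from $G$ to an abelian group of exponent $p$ sends $s_1$ to a nonzero element and $s_2,\dots,s_6$ to $0$. Locally there is one. Let $\varepsilon_1,\dots,\varepsilon_6$ be the coordinate functions on $\mathbb F_p^6$. The differences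
\[\chi_i=\varepsilon_1-\varepsilon_i,\qquad\psi_{ij}=\chi_i-\chi_j=\varepsilon_j-\varepsilon_i\]
vanish at $\mathbf 1$, so they are homomorphisms $G\to\mathbb F_p$, and
\begin{equation}\label{eq:chi}
\chi_i(s_k)=\delta_{1k}\ \ (k\ne i),\qquad\psi_{ij}(s_k)=0\ \ (k\neq i,j),\qquad\psi_{12}+\psi_{23}+\psi_{31}=0.
\end{equation}
On the open set $\ell_i\ne0$ the reflection $s_i$ fixes no point, so $\chi_i$ has the desired values on all stabilizers there. The three open sets $\ell_i\ne0$, $i=1,2,3$, cover the complement of $V^G=\{y=0\}$. We show that a polynomial separating algebra would glue $\chi_1,\chi_2,\chi_3$ to a forbidden global homomorphism. Two lemmas are needed. The first produces the analogues of the functions $-x_i/y_i$ of Example~\ref{ex:model}.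

\begin{lemma}\label{lem:AS}
Let $G\subseteq GL(V)$ be a finite group in characteristic $p$, let $0\neq\ell\in R$, and let $\psi\colon G\to\mathbb F_p$ be a homomorphism that vanishes on $G_v$ whenever $\ell(v)\ne0$. Then there is $a\in S_\ell$ with $ga-a=\psi(g)$ for all $g\in G$.
\end{lemma}

\begin{proof}
Let $N=\ker\psi$ and let $\operatorname{Tr}=\sum_{h\in G/N}h\colon(S_\ell)^N\to R_\ell$ be the relative trace. It is $R_\ell$-linear, so its image is an ideal. We claim that the image is the unit ideal. The maximal ideals of $R_\ell$ correspond to the orbits $Gv$ with $\ell(v)\ne0$, so it suffices to find, for each such $v$, an element $t$ with $\operatorname{Tr}(t)(v)\neq0$. Choose $f\in S$ equal to $1$ on $Nv$ and $0$ on $Gv\setminus Nv$, and let $t=\prod_{n\in N}n\cdot f\in S^N$; it has the same values on $Gv$. Since $G_v\subseteq N$, we have $h^{-1}v\in Nv$ only for $h\in N$. Hence $\operatorname{Tr}(t)(v)=\sum_{h\in G/N}t(h^{-1}v)=1$, and the claim follows.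

Choose $t\in(S_\ell)^N$ with $\operatorname{Tr}(t)=1$ and put $a=-\sum_{h\in G/N}\psi(h)\,ht$. Then
\[ga=-\sum_{h}\bigl(\psi(gh)-\psi(g)\bigr)\,ght=a+\psi(g)\operatorname{Tr}(t)=a+\psi(g).\qedhere\]
\end{proof}

The second lemma is the vanishing of $H^1$ and $H^2$ of $S$ with support in $(\ell_1,\ell_2,\ell_3)$. It replaces the equality $S_{y_1}\cap S_{y_2}=S$ of the example.

\begin{lemma}\label{lem:cech}
Let $\ell_1,\ell_2,\ell_3$ be linearly independent linear forms on $V$. Then $S_{\ell_1}\cap S_{\ell_2}=S$. If $a_{ij}\in S_{\ell_i\ell_j}$ for $(i,j)=(1,2),(2,3),(3,1)$ satisfy $a_{12}+a_{23}+a_{31}=0$, then there are $\alpha_i\in S_{\ell_i}$ with $a_{ij}=\alpha_j-\alpha_i$ for these three pairs.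
\end{lemma}

\begin{proof}
Write $S=B[\ell_1,\ell_2,\ell_3]$, with $B$ the polynomial ring in the remaining coordinates. Then $S_{\ell_1\ell_2\ell_3}$ is a free $B$-module on the monomials $\ell_1^{n_1}\ell_2^{n_2}\ell_3^{n_3}$, $n\in\mathbb Z^3$. Let $\nu(n)=\{i:n_i<0\}$. The rings $S$, $S_{\ell_i}$, $S_{\ell_i\ell_j}$ are spanned by the monomials with $\nu(n)=\emptyset$, $\nu(n)\subseteq\{i\}$, $\nu(n)\subseteq\{i,j\}$, respectively. This gives the first claim, and it lets us assume in the second that all $a_{ij}$ are $B$-multiples of one monomial, with exponent $n$. If $\nu(n)=\emptyset$, take $\alpha_1=0$, $\alpha_2=a_{12}$, $\alpha_3=-a_{31}$. If $\nu(n)=\{1\}$, then $a_{23}=0$ and $a_{12}=-a_{31}$; take $\alpha_1=a_{31}$ and $\alpha_2=\alpha_3=0$. The cases $\{2\}$ and $\{3\}$ follow by cyclic symmetry. If $|\nu(n)|\ge2$, at most one $a_{ij}$ can be nonzero, so all vanish.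
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be the group of Section~\ref{sec:group}, which is rigid by Proposition~\ref{prop:group}. Suppose that $A$ is a polynomial separating algebra. Let $q$ be as in Proposition~\ref{prop:frob} and put $L_i=\ell_i^q\in A$. The pair $(i,j)$ runs over $(1,2),(2,3),(3,1)$.

\emph{Step 1: functions on the overlaps.} If $\ell_i(v)\ell_j(v)\ne0$, then $y\neq0$, and by Proposition~\ref{prop:group} the stabilizer $G_v$ is generated by certain $s_k$ with $k\ne i,j$. By \eqref{eq:chi}, $\psi_{ij}$ vanishes on $G_v$. Lemma~\ref{lem:AS} gives $a_{ij}\in S_{\ell_i\ell_j}$ with $ga_{ij}-a_{ij}=\psi_{ij}(g)$. Since $\psi_{ij}(g)\in\mathbb F_p$ is unchanged by $p$-th powers, $a_{ij}^p-a_{ij}$ is invariant, and $ga_{ij}^q-a_{ij}^q=\psi_{ij}(g)$.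

\emph{Step 2: a class fixed by Frobenius.} The $a_{ij}$ need not add up to zero. Their sum is invariant by \eqref{eq:chi}, so it lies in $R_{\ell_1\ell_2\ell_3}$. By \eqref{eq:loc},
\[c=a_{12}^q+a_{23}^q+a_{31}^q\in A_{L_1L_2L_3},\qquad c^p-c=\sum_{(i,j)}(a_{ij}^p-a_{ij})^q\in\sum_{(i,j)}A_{L_iL_j}.\]
So the class of $c$ in $H^3_{(L_1,L_2,L_3)}(A)=A_{L_1L_2L_3}/\sum A_{L_iL_j}$ is fixed by $F$. As $A$ is a polynomial ring, Lemma~\ref{lem:F} shows that the class is zero: $c=b_{12}+b_{23}+b_{31}$ with $b_{ij}\in A_{L_iL_j}\subseteq R_{\ell_i\ell_j}$.

\emph{Step 3: a polynomial cocycle.} Put $a'_{ij}=a_{ij}^q-b_{ij}\in S_{\ell_i\ell_j}$. The $b_{ij}$ are invariant, so still $ga'_{ij}-a'_{ij}=\psi_{ij}(g)$, and now $a'_{12}+a'_{23}+a'_{31}=0$. By (a) and Lemma~\ref{lem:cech} there are $\alpha_i\in S_{\ell_i}$ with $a'_{ij}=\alpha_j-\alpha_i$. Then $(g\alpha_j-\alpha_j)-(g\alpha_i-\alpha_i)=\chi_i(g)-\chi_j(g)$, so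
\[\gamma(g)=g\alpha_i-\alpha_i+\chi_i(g)\]
is the same element for $i=1,2,3$. It lies in $S_{\ell_1}\cap S_{\ell_2}=S$. Since $\chi_1=0$, we have $\gamma(g)=g\alpha_1-\alpha_1$, and therefore $\gamma(gh)=\gamma(g)+g\gamma(h)$.

\emph{Step 4: evaluation at the origin.} Because $\gamma(g)$ is a polynomial, $\gamma_0(g)=\gamma(g)(0)$ is defined, and because $G$ fixes $0$, the cocycle identity makes $\gamma_0\colon G\to(\Bbbk,+)$ a homomorphism. Let $1\le k\le6$ and choose $i\in\{1,2,3\}$ with $i\ne k$. If $\ell_k(v)=0\neq\ell_i(v)$, then $\alpha_i$ is regular at $v$ and $s_kv=v$, so $(s_k\alpha_i-\alpha_i)(v)=0$ and $\gamma(s_k)(v)=\chi_i(s_k)=\delta_{1k}$. Since $\ell_i$ and $\ell_k$ are independent, such $v$ are dense in the hyperplane $\ell_k=0$. So the polynomial $\gamma(s_k)$ equals $\delta_{1k}$ on the whole hyperplane, and $\gamma_0(s_k)=\delta_{1k}$. By \eqref{eq:rel},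
\[0=\gamma_0(s_1s_2\cdots s_6)=\sum_{k=1}^6\gamma_0(s_k)=1,\]
a contradiction. By Proposition~\ref{prop:frob}(i) there is also no separating set of size $d$.
\end{proof}

The algebra $A$ enters only in Step~2. Condition (c) enters in Step~1, through the description of the stabilizers, and the relation (b) gives the contradiction in Step~4.

\section{The local picture at a point, and rigidity}\label{sec:local}

To prove Theorems~\ref{thm:rigid} and~\ref{thm:extend} we must pass from $G$ to an isotropy subgroup $H$. A separating algebra for $G$ is not one for $H$, but near a point with stabilizer $H$ the quotients $V/H$ and $V/G$ agree in the \'etale topology. Henselization turns this into an equality of rings. We recall the facts that we use.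

\emph{Henselization.} Let $B$ be a finitely generated $\Bbbk$-algebra and $\mathfrak m$ a maximal ideal. The henselization $B^h$ of $B$ at $\mathfrak m$ is the colimit of the local rings of the \'etale neighborhoods of $\mathfrak m$. It is a Noetherian local ring with residue field $\Bbbk$, faithfully flat over $B_{\mathfrak m}$, and regular if $B_{\mathfrak m}$ is. Since $\Bbbk$ is algebraically closed, $B^h$ is strictly henselian, and every finite \'etale cover of $\operatorname{Spec}B^h$ is \emph{trivial}, that is, a disjoint union of copies of the base. Let $B\to B'$ be a map of finitely generated algebras and $\mathfrak m'$ a maximal ideal over $\mathfrak m$. The map is \'etale at $\mathfrak m'$ if and only if it induces an isomorphism of completed local rings, and then it induces an isomorphism of henselizations. If $B\to B'$ is finite and $\mathfrak m'$ is the only prime over $\mathfrak m$, then $B'\otimes_BB^h$ is the henselization of $B'$ at $\mathfrak m'$.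

\emph{Topological invariance.} A morphism is a universal homeomorphism if and only if it is integral, surjective and radicial, the last meaning injective with purely inseparable residue field extensions. Base change along a universal homeomorphism $X\to Y$ is an equivalence from schemes \'etale over $Y$ to schemes \'etale over $X$ \cite[Tag 04DZ]{Stacks}, so $X$ and $Y$ have the same \'etale cohomology with coefficients in $\mathbb F_p$. For the finite universal homeomorphisms below, base change is also an equivalence on finite \'etale covers \cite[IX, 4.10]{SGA1}.

\emph{Zariski--Nagata purity.} If $Y$ is a regular Noetherian scheme and $T\subset Y$ is closed of codimension at least $2$, every finite \'etale cover of $Y\setminus T$ extends to a finite \'etale cover of $Y$.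

We also use that invariants commute with flat base change: for $K\le H\le G$ the ring $S^K$ is the kernel of the $S^H$-linear map $S\to\prod_{g\in K}S$, $s\mapsto(gs-s)_g$, so $(S\otimes_{S^H}B)^K=S^K\otimes_{S^H}B$ for every flat $S^H$-algebra $B$.

\begin{lemma}\label{lem:etale}
Let $K'\le K\le G$ and $v\in V$ with $K'_v=K_v$. Then $V/K'\to V/K$ is \'etale at the image of $v$.
\end{lemma}

\begin{proof}
Let $\widehat{\mathcal O}$ be the completed local ring of $V/K$ at the image of $v$; it is flat over $S^K$. Since $S$ is finite over $S^K$ and the fiber is the orbit $Kv$, we have $S\otimes_{S^K}\widehat{\mathcal O}=\prod_{v'\in Kv}\widehat{\mathcal O}_{V,v'}$. The group $K$ permutes the factors transitively, so an invariant element is determined by its component at $v$, which can be any $K_v$-invariant. Thus $\widehat{\mathcal O}=(\widehat{\mathcal O}_{V,v})^{K_v}$. The same holds for $K'$, so the two completed local rings are the same subring of $\widehat{\mathcal O}_{V,v}$.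
\end{proof}

\begin{lemma}\label{lem:local}
Let $A$ be a polynomial separating algebra and $H$ an isotropy subgroup of $G$. There is $w\in V$ with $G_w=H$. Let $A^h$, $R^h$, $S^h$ be the henselizations of $A$, $S^H$, $S$ at the points defined by $w$. Then:
\begin{enumerate}
\item[(i)] $A^h$ and $S^h$ are regular local rings, hence domains;
\item[(ii)] $S^h=S\otimes_{S^H}R^h$, and $(S^h)^K=S^K\otimes_{S^H}R^h$ for $K\le H$; in particular $(S^h)^H=R^h$;
\item[(iii)] there is a finite universal homeomorphism $\operatorname{Spec}R^h\to\operatorname{Spec}A^h$.
\end{enumerate}
\end{lemma}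

\begin{proof}
Let $H=G_W$. An element $g\notin H$ does not fix $W\subseteq V^H$ pointwise, so $V^g\cap V^H$ is a proper subspace of $V^H$. As $\Bbbk$ is infinite, finitely many proper subspaces do not cover $V^H$, and any $w\in V^H$ outside them has $G_w=H$. Part (i) holds because $A$ and $S$ are polynomial rings. The fiber of the finite map $V\to V/H$ over the image of $w$ is $Hw=\{w\}$, which gives the first equality in (ii); the rest is flat base change.

For (iii), let $q$ be as in Proposition~\ref{prop:frob}. The finitely generated algebra $R$ is integral over its subring $A$, so $\operatorname{Spec}R\to\operatorname{Spec}A$ is finite and surjective. A prime $\mathfrak p$ of $R$ equals $\{r:r^q\in\mathfrak p\cap A\}$, and $q$-th powers in its residue field lie in the residue field of $\mathfrak p\cap A$; so the map is radicial. It is thus a finite universal homeomorphism, and so is its base change to $A^h$. The ring $R\otimes_AA^h$ is the henselization of $R$ at the orbit of $w$, because the fiber has one point. By Lemma~\ref{lem:etale} with $K'=H$ and $K=G$, this henselization is $R^h$.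
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $A$ be a polynomial separating algebra and $H$ an isotropy subgroup, with $w,A^h,R^h,S^h$ as in Lemma~\ref{lem:local}. Let $N$ be the subgroup generated by the reflections in $H$; it is normal in $H$. The map $V/N\to V/H$ has no ramification in codimension one, and purity will show that it is trivial near $w$.

An element $h\in H\setminus N$ is neither the identity nor a reflection, so $\operatorname{codim}V^h\ge2$. Let $T\subseteq V/H$ be the image of the $H$-stable set $\bigcup_{h\in H\setminus N}V^h$. It is closed of codimension at least $2$. If $v$ lies outside this union, then $H_v\subseteq N$, so $N_v=H_v$, and $V/N\to V/H$ is \'etale at the image of $v$ by Lemma~\ref{lem:etale}. Hence $V/N\to V/H$ is finite \'etale over the complement of $T$, of degree $[\Bbbk(V)^N:\Bbbk(V)^H]=[H:N]$.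

Let $T_R\subset\operatorname{Spec}R^h$ be the preimage of $T$ and $T_A\subset\operatorname{Spec}A^h$ its image. Flat maps satisfy going-down, so $T_R$ has codimension at least $2$, and so does $T_A$, since homeomorphisms preserve codimension. By base change and Lemma~\ref{lem:local}(ii), the part $\mathcal C$ of $\operatorname{Spec}(S^h)^N$ over $\operatorname{Spec}R^h\setminus T_R$ is a finite \'etale cover of degree $[H:N]$. By topological invariance it is the pullback of a finite \'etale cover of $\operatorname{Spec}A^h\setminus T_A$. Since $A^h$ is regular, that cover extends to $\operatorname{Spec}A^h$ by purity, and it is trivial because $A^h$ is strictly henselian. So $\mathcal C$ is a disjoint union of $[H:N]$ copies of the nonempty base. But $(S^h)^N$ is a subring of the domain $S^h$, so $\mathcal C$ is irreducible. Hence $H=N$. This applies to every isotropy subgroup, including $G=G_{\{0\}}$, so $G$ is rigid.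

If $|G|\in\Bbbk^\times$ and $G$ is a reflection group, then $R$ is a polynomial ring by the theorem of Chevalley--Shephard--Todd and Serre, and $R$ itself is a polynomial separating algebra.
\end{proof}

\section{Extending characters of point stabilizers}\label{sec:extend}

In Section~\ref{sec:main} the prescribed values on the reflections were, on each of three Zariski open sets, given by a character of the whole group. In Theorem~\ref{thm:extend} the function $\varphi$ is only known to be a character on each stabilizer, so the local data exist only \'etale locally, and they are cocycles with values in locally constant functions. We show that they form a torsor and that the torsor is trivial.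

Let $p,H,\varphi$ be as in the theorem, let $A$ be a polynomial separating algebra, and take $w,A^h,R^h,S^h$ from Lemma~\ref{lem:local}. Let $Z\subset\operatorname{Spec}S^h$ be the preimage of $V^H$, let $Z_R$ and $Z_A$ be its images, which are closed, and put
\[\mathcal W=\operatorname{Spec}S^h\setminus Z,\qquad\mathcal X=\operatorname{Spec}R^h\setminus Z_R,\qquad\mathcal Y=\operatorname{Spec}A^h\setminus Z_A .\]
The closed set $Z$ has codimension at least $3$ by going-down. So does $Z_R$, since a strict chain of primes of $S^h$ contracts to a strict chain in $R^h$ under the integral extension, and so does $Z_A$.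

A \emph{geometric point} of $\operatorname{Spec}S^h$ is a ring homomorphism $\bar v\colon S^h\to\Omega$ to an algebraically closed field. The group $H$ acts by $h\bar v=\bar v\circ h^{-1}$, compatibly with its action on $V$, and $H_{\bar v}$ denotes the stabilizer.

\begin{lemma}\label{lem:stab}
\begin{enumerate}
\item[(i)] $H$ acts transitively on the geometric points of $\operatorname{Spec}S^h$ over a given geometric point of $\operatorname{Spec}R^h$. Hence $\mathcal W$ is the preimage of $\mathcal X$, and $\pi\colon\mathcal W\to\mathcal X$ is finite and surjective.
\item[(ii)] The subgroups $H_{\bar v}$, for $\bar v$ a geometric point of $\mathcal W$, are exactly the subgroups $H_v$, for $v\in V\setminus V^H$.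
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\sigma,\tau\colon S^h\to\Omega$ agree on $R^h=(S^h)^H$. For $s\in S^h$ the polynomial $\prod_{h\in H}(t-hs)$ has coefficients in $R^h$ and vanishes at $s$, so $\tau(s)=\sigma(hs)$ for some $h$. Thus $S^h$ is the union of the finitely many $\Bbbk$-subspaces $\{s:\tau(s)=\sigma(hs)\}$, and one of them is all of $S^h$. The second sentence follows because $Z$ is $H$-stable.

(ii) Since $S^h=S\otimes_{S^H}R^h$ and $H$ acts on the first factor only, $h$ fixes $\bar v$ if and only if it fixes $\bar v|_S$. This restriction is a point of $V\otimes\Omega$, and $h$ fixes it if and only if it lies in $V^h\otimes\Omega$. So if $Y\subseteq V$ is the irreducible subvariety defined by the kernel of $\bar v|_S$, then $H_{\bar v}=\{h\in H:Y\subseteq V^h\}$, and $\bar v$ lies in $\mathcal W$ if and only if $Y\not\subseteq V^H$. In that case $Y$ has a closed point $v$ outside $V^H$ and outside all $V^h$ with $h\in H\setminus H_{\bar v}$, and $H_v=H_{\bar v}$. Conversely, let $v\in V\setminus V^H$ and $Y=V^{H_v}$. Then $v\in Y$, so $Y\not\subseteq V^H$, and $w\in V^H\subseteq Y$. By faithful flatness of $S^h$ over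 the local ring at $w$, the prime ideal of $Y$ is the contraction of a prime of $S^h$. For a geometric point $\bar v$ with this prime as kernel, $H_{\bar v}=\{h\in H:Y\subseteq V^h\}=H_v$.
\end{proof}

By (ii), $\varphi$ is defined on each $H_{\bar v}$ and is a homomorphism there. The next lemma is where regularity and the codimension are used. All cohomology is \'etale.

\begin{lemma}\label{lem:vanish}
$H^1(\mathcal W,\mathbb F_p)=0$ and $H^2(\mathcal X,\mathbb F_p)=0$.
\end{lemma}

\begin{proof}
The group $H^1(\mathcal W,\mathbb F_p)$ classifies $\mathbb F_p$-torsors, which are finite \'etale covers of $\mathcal W$. By purity such a cover extends to $\operatorname{Spec}S^h$, where it is trivial; so the torsor has a section and its class is zero.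

By Lemma~\ref{lem:local}(iii) and topological invariance, $H^2(\mathcal X,\mathbb F_p)=H^2(\mathcal Y,\mathbb F_p)$. The Artin--Schreier sequence $0\to\mathbb F_p\to\mathcal O\xrightarrow{F-1}\mathcal O\to0$ of \'etale sheaves on $\mathcal Y$, where $F$ is the $p$-th power map, gives the exact sequence
\[H^1(\mathcal Y,\mathcal O)\to H^2(\mathcal Y,\mathbb F_p)\to H^2(\mathcal Y,\mathcal O)\xrightarrow{F-1}H^2(\mathcal Y,\mathcal O).\]
Let $I=(f_1,\dots,f_n)$ be the ideal of $Z_A$. The cohomology of $\mathcal O$ is computed by the \v Cech complex of the affine cover of $\mathcal Y$ by the sets $f_i\neq0$, so $H^i(\mathcal Y,\mathcal O)=H^{i+1}_I(A^h)$ for $i\ge1$, compatibly with $F$. In a regular ring $H^j_I$ vanishes for $j$ less than the height of $I$, which is at least $3$; so $H^1(\mathcal Y,\mathcal O)=H^2_I(A^h)=0$. By Lemma~\ref{lem:F}, $F-1$ is injective on $H^3_I(A^h)$. Hence $H^2(\mathcal Y,\mathbb F_p)=0$.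
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extend}]
\emph{Uniqueness.} By Theorem~\ref{thm:rigid}, $H$ is generated by its reflections. For a reflection $s\in H$ the hyperplane $V^s$ is not contained in $V^H$, so $s\in H_v$ for some $v\notin V^H$, and the value of an extension at $s$ is prescribed.

\emph{The sheaves.} Let $\mathcal M=\pi_*\mathbb F_p$ on the \'etale site of $\mathcal X$. For $Q\to\mathcal X$ \'etale, $\mathcal M(Q)$ is the ring of locally constant functions $\mathcal W_Q\to\mathbb F_p$, where $\mathcal W_Q=\mathcal W\times_{\mathcal X}Q$, and $H$ acts by $(hm)(u)=m(h^{-1}u)$. It acts on $\mathcal W_Q$ through the first factor, so a geometric point of $\mathcal W_Q$ has the same stabilizer as its image in $\mathcal W$. Since $\pi$ is finite, $H^i(\mathcal X,\mathcal M)=H^i(\mathcal W,\mathbb F_p)$, and the stalk $\mathcal M_{\bar x}$ at a geometric point $\bar x$ is the ring of all functions from the finite set $\pi^{-1}(\bar x)$ of geometric points over $\bar x$ to $\mathbb F_p$.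

Let $\mathcal Z$ be the sheaf whose sections over $Q$ are the cocycles, that is, the maps $z\colon H\to\mathcal M(Q)$ with $z(gg')=z(g)+gz(g')$. Let $\mathcal B\subseteq\mathcal Z$ be the image sheaf of $\partial\colon\mathcal M\to\mathcal Z$, $(\partial m)(g)=gm-m$. By Lemma~\ref{lem:stab}(i), the invariant functions on $\pi^{-1}(\bar x)$ are the constants, so $0\to\mathbb F_p\to\mathcal M\to\mathcal B\to0$ is exact. In the resulting sequence
\[H^1(\mathcal X,\mathcal M)\to H^1(\mathcal X,\mathcal B)\to H^2(\mathcal X,\mathbb F_p)\]
the outer terms vanish by Lemma~\ref{lem:vanish}. So $H^1(\mathcal X,\mathcal B)=0$, and every $\mathcal B$-torsor has a global section.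

Let $\mathcal P\subseteq\mathcal Z$ be the subsheaf of sets of those cocycles $z$ over $Q$ with
\begin{equation}\label{eq:P}
z(g)(\bar u)=\varphi(g)\quad\text{for every geometric point $\bar u$ of $\mathcal W_Q$ and every }g\in H_{\bar u}.
\end{equation}
We claim that $\mathcal P$ is a $\mathcal B$-torsor under addition. It is stable under $\mathcal B$, since $(gm-m)(\bar u)=0$ when $g$ fixes $\bar u$. It remains to show that differences of sections of $\mathcal P$ lie in $\mathcal B$ and that $\mathcal P$ has sections locally.

\emph{Differences.} Membership in the subsheaf $\mathcal B$ can be tested on stalks. So let $z\colon H\to\mathcal M_{\bar x}$ be a cocycle and $\bar v\in\pi^{-1}(\bar x)$ a point with $z(g)(\bar v)=0$ for $g\in H_{\bar v}$. The cocycle identity evaluated at $gh\bar v$ reads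
\begin{equation}\label{eq:coc}
z(gh)(gh\bar v)=z(g)(gh\bar v)+z(h)(h\bar v).
\end{equation}
For $h\in H_{\bar v}$ it shows that $m(g\bar v)=-z(g)(g\bar v)$ is a well-defined function on the orbit $\pi^{-1}(\bar x)$. For arbitrary $g,h$ and $\bar u=gh\bar v$ it gives $z(g)(\bar u)=m(g^{-1}\bar u)-m(\bar u)$. Every $\bar u$ has this form, so $z=\partial m$.

\emph{Local sections.} Let $\bar x$ be a geometric point of $\mathcal X$, let $\bar v\in\pi^{-1}(\bar x)$, let $K=H_{\bar v}$, and let $t_1,\dots,t_n$ be representatives of the cosets $tK$ in $H$. The indicator function $e\in\mathcal M_{\bar x}$ of $\bar v$ satisfies $e^2=e$, $ge=e$ for $g\in K$, $(t_ie)(t_je)=0$ for $i\neq j$, and $\sum_it_ie=1$. These are finitely many identities, so $e$ is the germ of a section that satisfies them over some \'etale neighborhood $Q$ of $\bar x$. Let $\mathcal W_0\subseteq\mathcal W_Q$ be the set where this section equals $1$. It is open, closed and $K$-stable, and $\mathcal W_Q=\coprod_it_i\mathcal W_0$. For $g\in H$ and an index $j$, let $i$ be the index with $g^{-1}t_j\in t_iK$; then $g^{-1}$ maps $t_j\mathcal W_0$ onto $t_i\mathcal W_0$, and $t_j^{-1}gt_i\in K$.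 Define $z(g)$ to be the constant $\varphi(t_j^{-1}gt_i)$ on $t_j\mathcal W_0$. If $g'^{-1}t_i\in t_lK$, then $t_j^{-1}gg't_l=(t_j^{-1}gt_i)(t_i^{-1}g't_l)$, and since $\varphi|_K$ is a homomorphism, $z(gg')=z(g)+gz(g')$ on $t_j\mathcal W_0$. If $g$ fixes a geometric point $\bar u$ of $t_j\mathcal W_0$, then $i=j$ and $z(g)(\bar u)=\varphi(t_j^{-1}gt_j)=\varphi(g)$ by conjugation invariance. So $z\in\mathcal P(Q)$.

\emph{Conclusion.} The torsor $\mathcal P$ has a global section $z\colon H\to\mathcal M(\mathcal X)$. As $\mathcal W$ is irreducible and nonempty, $\mathcal M(\mathcal X)=\mathbb F_p$ with trivial action, so $z$ is a homomorphism $H\to\mathbb F_p$. By \eqref{eq:P} and Lemma~\ref{lem:stab}(ii), it agrees with $\varphi$ on $H_v$ for every $v\in V\setminus V^H$.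
\end{proof}

The proof unwinds, in low degree, the two spectral sequences that converge to the $H$-equivariant cohomology of $\mathcal W$ \cite[Ch.~V]{Tohoku}: one starts from the group cohomology of $H^*(\mathcal W,\mathbb F_p)$, the other from the cohomology on $\mathcal X$ of the sheaves with stalks $H^*(H_{\bar v},\mathbb F_p)$.

\begin{remark}
Theorem~\ref{thm:extend} gives a second proof of Theorem~\ref{thm:main}. Take the group $G$ of Section~\ref{sec:group} and $H=G$, so that $V^G=\{y=0\}$ has codimension $3$. By Proposition~\ref{prop:group} and (a), every element of a stabilizer $G_v$, $v\notin V^G$, is $g_b$ with $|\operatorname{supp}b|\le2$. This $b$ is unique, because the difference of two such vectors has a zero coordinate and so is not a nonzero multiple of $\mathbf 1$. Put $\varphi(g_b)=b_1$. It is a homomorphism on each $G_v$, conjugation is trivial, and $\varphi(s_k)=\delta_{1k}$. By \eqref{eq:rel} it does not extend to $G$.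
\end{remark}

\begin{remark}
The hypothesis $\operatorname{codim}V^H\ge3$ cannot be weakened to $2$. Let $H\cong\mathbb F_p^2$ act on $\Bbbk^3$ by $(x,y_1,y_2)\mapsto(x+ay_1+by_2,y_1,y_2)$, so that $\operatorname{codim}V^H=2$. With $N$ as in \eqref{eq:N}, the algebra $\Bbbk[y_1,y_2,N(x)]$ is a polynomial separating algebra: for fixed $y$, $N(x)=N(x')$ means $N(x-x')=0$, that is, $x-x'\in\mathbb F_py_1+\mathbb F_py_2$. The nontrivial stabilizers of points with $y\neq0$ are the $p+1$ lines in $\mathbb F_p^2$. The functions $\varphi$ that are linear on each line form a space of dimension $p+1$, while $\operatorname{Hom}(H,\mathbb F_p)$ has dimension $2$.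
\end{remark}

\begin{thebibliography}{9}

\bibitem{DJ} Emilie Dufresne and Jack Jeffries, \emph{Separating Invariants and Local Cohomology}, arXiv:1309.6012 (2013).

\bibitem{Tohoku} Grothendieck, T\^ohoku, Ch.~V.

\bibitem{Hum} Humphreys, \emph{Linear Algebraic Groups}.

\bibitem{SGA1} SGA 1.

\bibitem{Stacks} Stacks Project.

\end{thebibliography}
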